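\title{Uniqueness of the predual of $\mathcal H^\infty$ on polydiscs}

\begin{abstract}
We prove that for every $n\ge1$ the Banach space $\mathcal H^\infty(\mathbb D^n)$ of bounded holomorphic functions on the polydisc has a unique isometric predual; inside the dual space, the only predual is the closed linear span of the point evaluations. The proof has two steps. First, every isometric predual of a uniform algebra is a submodule of the dual, so that multiplication by a fixed function is continuous for every weak* topology. Second, division by the functions $z_j-a_j$ shows that every point evaluation lies in every predual. The same method applies to finite products of planar open sets and Euclidean balls, and to open subsets of Banach spaces on which sufficiently many of the ideals $\{f:f(a)=0\}$ are finitely generated.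
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces are complex, and $B_Y$ denotes the closed unit ball of a Banach space $Y$. An (isometric) \emph{predual} of $Y$ is a Banach space $X$ such that $X^*$ is isometrically isomorphic to $Y$, and $Y$ has a \emph{unique predual} if it has a predual and any two preduals are isometrically isomorphic. A predual provides $Y$ with a weak* topology, in which $B_Y$ is compact. The norm of $Y$ need not determine this topology, nor even the predual: $\ell^1$ is the dual of both $c_0$ and $c$, which are not isometric (Example~\ref{ex:l1}).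

For a nonempty open subset $U$ of a complex Banach space, let $\mathcal H^\infty(U)$ be the Banach space of bounded holomorphic functions $f:U\to\mathbb C$ with the norm $\|f\|=\sup_{z\in U}|f(z)|$. It always has a predual, Mujica's \emph{holomorphic free space}
\[
\mathcal G^\infty(U)=\bigl\{\varphi\in\mathcal H^\infty(U)^*:\ \varphi|_{B_{\mathcal H^\infty(U)}}\text{ is continuous for the compact-open topology}\bigr\}.
\]
On the unit polydisc $\mathbb D^n\subset\mathbb C^n$ the associated weak* topology is the one that function theory uses: the unit ball is compact for the compact-open topology by Montel's theorem, the elements of $\mathcal G^\infty(\mathbb D^n)$ are continuous on it and separate its points, and so the two topologies agree on the ball. The definition of $\mathcal G^\infty(U)$ uses the set $U$, whereas the notion of a predual uses only the norm. To ask whether the predual is unique is to ask whether the norm alone remembers locally uniform convergence.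

T.~Ando and P.~Wojtaszczyk independently proved that $\mathcal H^\infty(\mathbb D)$ has a unique predual, and this has been generalized to other planar domains. The question that we answer comes from the paper \cite{GHT} of Garc\'ia-S\'anchez, de Hevia and Tradacete:
\begin{quote}
\emph{Does $\mathcal H^\infty(\mathbb D^n)$ have a unique predual for $n>2$?}
\end{quote}
One would guess that it does. The space $\mathcal H^\infty(\mathbb D^n)$ is an algebra of functions with the supremum norm, hence a relative of $\ell^\infty$ rather than of $\ell^1$, and for $\ell^\infty$ uniqueness has a short proof (Section~\ref{sec:model}). That proof rests on the idempotents $e_n$, however, and the only idempotents of $\mathcal H^\infty(\mathbb D^n)$ are $0$ and $1$, because $\mathbb D^n$ is connected.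

It is convenient to place all preduals in one space. A \emph{concrete predual} of a Banach space $Y$ is a norm-closed subspace $M\subset Y^*$ such that
\[
J_M:Y\to M^*,\qquad J_M(f)(m)=m(f),
\]
is a surjective isometry. Every predual is isometric to a concrete one (Lemma~\ref{lem:transport}). We say that $Y$ has a \emph{strongly unique predual} if it has exactly one concrete predual; then its predual is unique. Mujica's theorem says that $\mathcal G^\infty(U)$ is a concrete predual of $\mathcal H^\infty(U)$. For $a\in U$ we write $\delta_a(f)=f(a)$ and $I_a=\ker\delta_a$.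

\begin{theorem}\label{thm:polydisc}
For every $n\ge1$, the only concrete predual of $\mathcal H^\infty(\mathbb D^n)$ is
\[
\overline{\operatorname{span}}\{\delta_a:a\in\mathbb D^n\}=\mathcal G^\infty(\mathbb D^n).
\]
Hence $\mathcal H^\infty(\mathbb D^n)$ has a unique predual.
\end{theorem}

The main tool concerns uniform algebras. A \emph{uniform algebra} on a compact Hausdorff space $K$ is a closed subalgebra $A$ of $C(K)$ that contains the constants and separates the points of $K$. For $g\in A$ and $\varphi\in A^*$ define $g\varphi\in A^*$ by $(g\varphi)(f)=\varphi(gf)$.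

\begin{theorem}\label{thm:module}
Let $A$ be a uniform algebra on a compact Hausdorff space $K$ and let $M\subset A^*$ be a concrete predual. Then $gM\subset M$ for all $g\in A$. Equivalently, each multiplication $f\mapsto gf$ is $\sigma(A,M)$-continuous.
\end{theorem}

The method reaches beyond the polydisc. Call $S\subset U$ a \emph{uniqueness set} if $f\in\mathcal H^\infty(U)$ and $f|_S=0$ imply $f=0$.

\begin{theorem}\label{thm:general}
\begin{enumerate}
\item[(a)] Let $U=U_1\times\dots\times U_m$, where each $U_j$ is either an arbitrary nonempty open subset of $\mathbb C$ or the open Euclidean unit ball of some $\mathbb C^{d_j}$. Then $\mathcal H^\infty(U)$ has a strongly unique predual.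
\item[(b)] Let $U$ be a nonempty open subset of a complex Banach space. Suppose that there is a uniqueness set $S\subset U$ such that for each $a\in S$ the ideal $I_a$ is finitely generated in $\mathcal H^\infty(U)$. Then $\mathcal H^\infty(U)$ has a strongly unique predual.
\item[(c)] If $\mathcal H^\infty(U)$ and $\mathcal H^\infty(V)$ have strongly unique preduals, then every surjective linear isometry between them is a homeomorphism for the weak* topologies.
\end{enumerate}
\end{theorem}

Section~\ref{sec:preduals} reduces strong uniqueness to showing that every concrete predual contains the point evaluations, and proves part~(c). Section~\ref{sec:model} encodes a predual as a contractive projection on the bidual and carries out the whole argument for $\ell^\infty$. Section~\ref{sec:module} replaces idempotents by approximate ones and proves Theorem~\ref{thm:module}. Section~\ref{sec:division} deduces part~(b) and Theorem~\ref{thm:polydisc}, and Section~\ref{sec:products} proves part~(a).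

\section{Concrete preduals}\label{sec:preduals}

\begin{lemma}\label{lem:transport}
Let $\Theta:Y\to Z$ be a surjective linear isometry and let $N$ be a concrete predual of $Z$. Then $M=\{\nu\circ\Theta:\nu\in N\}$ is a concrete predual of $Y$ isometric to $N$. In particular, every predual of $Y$ is isometric to a concrete predual of $Y$.
\end{lemma}

\begin{proof}
The map $R:N\to M$, $R\nu=\nu\circ\Theta$, is a surjective isometry, so $M$ is complete and hence closed in $Y^*$. The identity $J_M(f)(R\nu)=\nu(\Theta f)=J_N(\Theta f)(\nu)$ says that $R^*J_M=J_N\Theta$. Since $R^*$, $J_N$ and $\Theta$ are surjective isometries, so is $J_M$. If $X$ is a predual of $Y$, apply this to an isometry $\Theta$ of $Y$ onto $Z=X^*$ and to the canonical copy $N$ of $X$ in $X^{**}$.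
\end{proof}

\begin{example}\label{ex:l1}
Let $Y=\ell^1$ with indices $n\ge0$, so that $Y^*=\ell^\infty$. Then $c_0$ is a concrete predual, and so is $M=\{x\in\ell^\infty:\lim_nx_n=x_0\}$. Indeed, $x\mapsto(x_n)_{n\ge1}$ is an isometry of $M$ onto the space $c$ of convergent sequences, and the functionals on $c$ are $x\mapsto a_0\lim_nx_n+\sum_{n\ge1}a_nx_n$ with norm $\sum_{n\ge0}|a_n|$. The two preduals are not isometric: the constant sequence $1$ is an extreme point of $B_M$, while every $x\in B_{c_0}$ is the midpoint of $x\pm\frac12e_n\in B_{c_0}$ as soon as $|x_n|\le\frac12$.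
\end{example}

Let $M$ be a concrete predual of $Y$. The topology $\sigma(Y,M)$ is the one in which $f_i\to f$ means $m(f_i)\to m(f)$ for all $m\in M$. Under $J_M$ it is the weak* topology of $M^*$, so the following textbook facts hold.
\begin{enumerate}
\item[(W1)] The topology $\sigma(Y,M)$ is Hausdorff, and the balls $rB_Y$ are $\sigma(Y,M)$-compact (Banach--Alaoglu).
\item[(W2)] A linear functional on $Y$ belongs to $M$ if and only if it is $\sigma(Y,M)$-continuous, and this holds if and only if its kernel is $\sigma(Y,M)$-closed.
\item[(W3)] A linear subspace $I\subset Y$ is $\sigma(Y,M)$-closed if and only if $I\cap B_Y$ is $\sigma(Y,M)$-closed (Krein--\v{S}mulian).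
\end{enumerate}
We shall often use (W3) in the following form.

\begin{lemma}\label{lem:sandwich}
Let $I$ be a subspace of $Y$ and let $Q$ be a $\sigma(Y,M)$-compact set with $I\cap B_Y\subset Q\subset I$. Then $I$ is $\sigma(Y,M)$-closed.
\end{lemma}

\begin{proof}
We have $I\cap B_Y=Q\cap B_Y$, and both $Q$ and $B_Y$ are closed by (W1). Apply (W3).
\end{proof}

The next lemma says that a concrete predual has no room to spare.

\begin{lemma}\label{lem:minimal}
Let $M$ be a concrete predual of $Y$ and let $N\subset M$ be a closed subspace such that $f=0$ is the only element of $Y$ annihilated by all of $N$. Then $N=M$.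
\end{lemma}

\begin{proof}
If $N\ne M$, the Hahn--Banach theorem gives a nonzero element of $M^*$ that vanishes on $N$. It has the form $J_M(f)$ with $f\ne0$, and $N$ annihilates $f$.
\end{proof}

\begin{corollary}\label{cor:reduction}
Let $S\subset U$ be a uniqueness set. Suppose that for every concrete predual $M$ of $\mathcal H^\infty(U)$ and every $a\in S$ the ideal $I_a$ is $\sigma(\mathcal H^\infty(U),M)$-closed. Then the only concrete predual is $\overline{\operatorname{span}}\{\delta_a:a\in S\}=\mathcal G^\infty(U)$.
\end{corollary}

\begin{proof}
Let $M$ be a concrete predual. By (W2), $\delta_a\in M$ for $a\in S$, so $N=\overline{\operatorname{span}}\{\delta_a:a\in S\}$ is contained in $M$. A function annihilated by $N$ vanishes on $S$ and is therefore $0$. Lemma~\ref{lem:minimal} gives $M=N$. This applies in particular to $M=\mathcal G^\infty(U)$.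
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(c)]
Let $\Theta:\mathcal H^\infty(U)\to\mathcal H^\infty(V)$ be a surjective linear isometry. By Lemma~\ref{lem:transport}, $\{\nu\circ\Theta:\nu\in\mathcal G^\infty(V)\}$ is a concrete predual of $\mathcal H^\infty(U)$, so it equals $\mathcal G^\infty(U)$. Thus, for a net $(f_i)$ and $f$ in $\mathcal H^\infty(U)$, we have $m(f_i)\to m(f)$ for all $m\in\mathcal G^\infty(U)$ if and only if $\nu(\Theta f_i)\to\nu(\Theta f)$ for all $\nu\in\mathcal G^\infty(V)$.
\end{proof}

\section{The projection on the bidual and the case of $\ell^\infty$}\label{sec:model}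

An arbitrary predual $M$ comes with no description of its elements. What we do know is metric: $J_M$ is an isometry. The first step is to turn this into a statement about one operator.

Let $A$ be a unital commutative Banach algebra, regarded as a subspace of $A^{**}$. For $g\in A$ and $F\in A^{**}$ define $gF\in A^{**}$ by $(gF)(\varphi)=F(g\varphi)$ for $\varphi\in A^*$. In other words $gF=L_g^{**}F$, where $L_gf=gf$. Since $g\mapsto L_g$ is linear and multiplicative, $L_1$ is the identity, $\|L_g\|\le\|g\|$, and a second adjoint extends the operator and is weak*-continuous, we have: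
\begin{enumerate}
\item[(M1)] $gF$ is bilinear in $(g,F)$ and is the product of $A$ when $F\in A$;
\item[(M2)] $1F=F$, $g(hF)=(gh)F$ and $\|gF\|\le\|g\|\,\|F\|$;
\item[(M3)] $F\mapsto gF$ is weak*-continuous on $A^{**}$.
\end{enumerate}
For a concrete predual $M$ of $A$ define
\[
P:A^{**}\to A,\qquad P(F)=J_M^{-1}(F|_M).
\]
Then $P$ is linear, $P(f)=f$ for $f\in A$, the kernel of $P$ is $M^\perp=\{F:F|_M=0\}$, and $\|P\|\le1$ because restriction does not increase norms and $J_M$ is an isometry. The projection $P$ computes limits: if $f_i\in A$ and $f_i\to F$ weak* in $A^{**}$, then $m(f_i)\to F(m)=m(P(F))$ for $m\in M$, that is, $f_i\to P(F)$ in $\sigma(A,M)$. By (M3) also $gf_i\to P(gF)$ in $\sigma(A,M)$. This suggests that continuity of multiplication is the identity $P(gF)=gP(F)$.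

\begin{lemma}\label{lem:P}
Let $g\in A$. If $P(gF)=gP(F)$ for all $F\in A^{**}$, then $gM\subset M$. Moreover, $gM\subset M$ if and only if $L_g$ is $\sigma(A,M)$-continuous.
\end{lemma}

\begin{proof}
If $F\in M^\perp$, then $P(gF)=gP(F)=0$, so $gF\in M^\perp$. Hence for $m\in M$ we have $F(gm)=(gF)(m)=0$ for all $F\in M^\perp$. Since $M$ is norm closed, the Hahn--Banach theorem gives $gm\in M$. For the second statement, $L_g$ is $\sigma(A,M)$-continuous if and only if each functional $m\circ L_g=gm$ with $m\in M$ is $\sigma(A,M)$-continuous, which by (W2) means $gm\in M$.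
\end{proof}

We also recall Goldstine's theorem: $B_A$ is weak*-dense in $B_{A^{**}}$.

\subsection*{The model case}
Let $A=\ell^\infty$ with the pointwise product, let $M$ be any concrete predual, and let $\delta_n(f)=f_n$. We show that $M=\ell^1$.

\emph{Step 1: $P(gF)=gP(F)$.} Two elements of $\ell^\infty$ are compared coordinate by coordinate, so fix $n$ and put $\Lambda(F)=P(F)_n$. This is a functional on $A^{**}$ with $\|\Lambda\|\le1$ and $\Lambda(f)=f_n$ for $f\in A$. We want $\Lambda(gF)=g_n\Lambda(F)$. The identity holds for $F\in A$, but it cannot be extended by density, since $\Lambda$ is not known to be weak*-continuous. Norm inequalities, on the other hand, do extend. Let $e=e_n$ and $|\lambda|=1$. For $f\in B_A$ the sequences $\lambda e$ and $(1-e)f$ have disjoint supports, so $\|\lambda e+(1-e)f\|\le1$. Given $F\in B_{A^{**}}$, take $f_\alpha\in B_A$ with $f_\alpha\to F$ weak*. By (M3), $\lambda e+(1-e)f_\alpha\to\lambda e+(1-e)F$ weak*, and $B_{A^{**}}$ is weak*-closed, so $\|\lambda e+(1-e)F\|\le1$. Applying $\Lambda$ gives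
\[
|\lambda+\Lambda((1-e)F)|\le1\qquad\text{whenever }|\lambda|=1 .
\]
Choosing $\lambda$ with the same argument as $\Lambda((1-e)F)$ yields $\Lambda((1-e)F)=0$: the functional $\Lambda$ spends all of its norm on $e$ and has none left for $(1-e)A^{**}$. Now $g_0=g-g_n1$ satisfies $g_0=(1-e)g_0$, so $\Lambda(g_0F)=\Lambda((1-e)(g_0F))=0$, which is the required identity.

\emph{Step 2: $\delta_n\in M$.} By Lemma~\ref{lem:P}, $L_e$ is $\sigma(A,M)$-continuous, so $\ker\delta_n=\ker L_e$ is closed and $\delta_n\in M$ by (W2). Thus $M$ contains $\overline{\operatorname{span}}\{\delta_n\}=\ell^1$, and $M=\ell^1$ by Lemma~\ref{lem:minimal}.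

\medskip
The proof for $\mathcal H^\infty(\mathbb D^n)$ has the same two steps, and the idempotent must be replaced in each: in Step~1 by a function that is almost idempotent in a metric sense, in Step~2 by generators of the ideal $I_a$.

\section{Preduals of uniform algebras are submodules}\label{sec:module}

Let $A$ be a uniform algebra on $K$. Step~1 above used three properties of $e$: it equals $1$ at the chosen point, it satisfies $|e|+|1-e|\le1$, and it vanishes away from the point. We need points of $K$ at which these properties hold approximately, and enough of them to determine the elements of $A$.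

A point $x\in K$ is a \emph{strong boundary point} if for every open set $V\ni x$ there is $v\in A$ with $v(x)=\|v\|=1$ and $|v|<1$ on $K\setminus V$. For example, in the \emph{disc algebra} of continuous functions on $\overline{\mathbb D}$ that are holomorphic in $\mathbb D$, the point $1$ is a strong boundary point, with $v=(1+z)/2$ for every $V$. We use one standard theorem, due to Bishop and de Leeuw; see \cite[Ch.~II, \S11]{Gamelin} or \cite[\S7]{Stout}.
\begin{enumerate}
\item[(SB)] For each $f\in A$ there is a strong boundary point $x$ with $|f(x)|=\|f\|$.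
\end{enumerate}
In particular, an element of $A$ that vanishes at all strong boundary points is $0$.

A high power $v^k$ equals $1$ at $x$ and is small off $V$, but its values may fill the disc, where $|w|+|1-w|$ can be as large as $3$. The set $\{w:|w|+|1-w|\le1+\varepsilon\}$ is a thin ellipse with foci $0$ and $1$, so we compose $v^k$ with a map of $\overline{\mathbb D}$ into this ellipse that fixes $0$ and $1$. Such a map is at hand: $1-t$ lies in the right half-plane, and a small power squeezes it into a narrow sector.

\begin{lemma}\label{lem:u}
Let $x$ be a strong boundary point, $V\ni x$ an open set and $0<\varepsilon<1$. There is $u\in A$ with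
\[
u(x)=1,\qquad |u|+|1-u|\le1+\varepsilon\ \text{ on }K,\qquad |u|\le\varepsilon\ \text{ on }K\setminus V .
\]
\end{lemma}

\begin{proof}
For $0<\delta<1$ let $\chi(t)=1-(1-t)^\delta$ on $\overline{\mathbb D}$, with the principal branch of the power and $0^\delta=0$. Since $\operatorname{Re}(1-t)>0$ on $\overline{\mathbb D}\setminus\{1\}$ and $|(1-t)^\delta|=|1-t|^\delta\to0$ as $t\to1$, the function $\chi$ is in the disc algebra, and $\chi(0)=0$, $\chi(1)=1$. Write $(1-t)^\delta=\rho e^{i\theta}$ with $0\le\rho\le2^\delta$ and $|\theta|\le\pi\delta/2$. Then $|1-\chi(t)|=\rho$ and $|\chi(t)|\le|1-\rho|+\rho|1-e^{i\theta}|\le|1-\rho|+\rho|\theta|$. Since $|1-\rho|+\rho=\max(1,2\rho-1)\le2^{\delta+1}-1$,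
\[
|\chi(t)|+|1-\chi(t)|\le(2^{\delta+1}-1)+2^\delta\pi\delta/2 .
\]
The right side tends to $1$ as $\delta\to0$; fix $\delta$ so that it is at most $1+\varepsilon$.

Take $v$ as in the definition of a strong boundary point. On the compact set $K\setminus V$ we have $|v|\le s$ for some $s<1$, and $\chi$ is continuous at $0$, so $u=\chi\circ v^k$ satisfies $|u|\le\varepsilon$ on $K\setminus V$ for large $k$. The first two properties follow from those of $\chi$. Finally, $\chi$ is a uniform limit on $\overline{\mathbb D}$ of polynomials $p_\nu$ (Taylor polynomials of the dilates $\chi(rt)$, $r\uparrow1$), so $u$ is the uniform limit of $p_\nu(v^k)\in A$, and $u\in A$.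
\end{proof}

\begin{lemma}\label{lem:Lambda}
Let $x$ be a strong boundary point and let $\Lambda$ be a linear functional on $A^{**}$ with $\|\Lambda\|\le1$ and $\Lambda(f)=f(x)$ for $f\in A$. Then $\Lambda(gF)=g(x)\Lambda(F)$ for all $g\in A$ and $F\in A^{**}$.
\end{lemma}

\begin{proof}
Put $g_0=g-g(x)1$. By (M1) and (M2), $\Lambda(gF)=\Lambda(g_0F)+g(x)\Lambda(F)$, so we must show that $\Lambda(g_0F)=0$; we may assume $\|F\|\le1$. Fix $0<\varepsilon<1$, let $V=\{y\in K:|g_0(y)|<\varepsilon\}$, an open neighborhood of $x$, and take $u$ from Lemma~\ref{lem:u}. We split $g_0F=(ug_0)F+(1-u)(g_0F)$.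

The first term is small in norm. On $V$ we have $|ug_0|\le(1+\varepsilon)\varepsilon\le2\varepsilon$, and on $K\setminus V$ we have $|ug_0|\le\varepsilon\|g_0\|$. Hence $\|(ug_0)F\|\le\varepsilon\max(2,\|g_0\|)$.

The second term need not be small, but $\Lambda$ is small on it. Let $|\lambda|=1$. For $f\in B_A$ we have $|\lambda u+(1-u)f|\le|u|+|1-u|\le1+\varepsilon$ on $K$. By Goldstine's theorem, (M3) and the weak*-closedness of balls in $A^{**}$, it follows that $\|\lambda u+(1-u)G\|\le1+\varepsilon$ for all $G\in B_{A^{**}}$. Since $\|\Lambda\|\le1$ and $\Lambda(u)=u(x)=1$,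
\begin{equation}\label{eq:key}
|\lambda+\Lambda((1-u)G)|\le1+\varepsilon .
\end{equation}
Choose $\lambda$ so that the left side equals $1+|\Lambda((1-u)G)|$. This gives $|\Lambda((1-u)G)|\le\varepsilon$ on $B_{A^{**}}$, hence $|\Lambda((1-u)G)|\le\varepsilon\|G\|$ for all $G\in A^{**}$. With $G=g_0F$ we obtain
\[
|\Lambda(g_0F)|\le\varepsilon\max(2,\|g_0\|)+\varepsilon\|g_0\|,
\]
and it remains to let $\varepsilon\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:module}]
Let $P$ be the projection associated with $M$, and let $g\in A$, $F\in A^{**}$. For each strong boundary point $x$ the functional $G\mapsto P(G)(x)$ satisfies the hypotheses of Lemma~\ref{lem:Lambda}, so $P(gF)(x)=g(x)P(F)(x)$. The element $P(gF)-gP(F)$ of $A$ vanishes at all strong boundary points and is therefore $0$ by (SB). Lemma~\ref{lem:P} finishes the proof.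
\end{proof}

\begin{remark}[The isometry hypothesis]
That $J_M$ is isometric enters only through $\|\Lambda\|\le1$ in \eqref{eq:key}; with $\|\Lambda\|\le C$ the bound on $|\Lambda((1-u)G)|$ would be $C(1+\varepsilon)-1$, which is not small. The theorem fails if $J_M$ is only an isomorphism. Let $\varphi\in(\ell^\infty)^*$ be a Hahn--Banach extension of the limit functional on $c$, and let $Tf=f+\varphi(f)e_1$, with inverse $f\mapsto f-\varphi(f)e_1$. For $M=\{m\circ T:m\in\ell^1\}=\{m+m_1\varphi:m\in\ell^1\}$ the map $J_M$ is an isomorphism onto $M^*$, by the proof of Lemma~\ref{lem:transport}. But $\delta_1+\varphi\in M$ and $e_1(\delta_1+\varphi)=\delta_1\notin M$: testing $\delta_1=m+m_1\varphi$ on the vectors $e_k$ gives $m=\delta_1$ and then $\varphi=0$, which is false.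
\end{remark}

\begin{remark}[The supremum norm]
The theorem fails for general unital commutative Banach algebras. Under convolution, the space $\ell^1$ of Example~\ref{ex:l1} is such an algebra, and the action of $e_1\in\ell^1$ on $\ell^\infty$ is the shift $x\mapsto(x_{n+1})_{n\ge0}$. It maps the element $(0,1,0,0,\dots)$ of the predual $M$ of that example to $(1,0,0,\dots)\notin M$.
\end{remark}

Theorem~\ref{thm:module} applies to $A=\mathcal H^\infty(U)$. This is a unital commutative Banach algebra with $\|f^2\|=\|f\|^2$, so $\|f^{2^k}\|^{1/2^k}=\|f\|$ and the spectral radius of $f$ equals its norm. Let $K$ be the spectrum, the weak*-compact set of nonzero multiplicative functionals. The Gelfand transform $f\mapsto\hat f$, $\hat f(x)=x(f)$, is a unital homomorphism into $C(K)$ with $\|\hat f\|$ equal to the spectral radius, and its image separates the points of $K$. So it is an isometric algebra isomorphism of $\mathcal H^\infty(U)$ onto a uniform algebra on $K$.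

\section{Finitely generated ideals and the polydisc}\label{sec:division}

For $\ell^\infty$ the same points served in both steps. For holomorphic functions they cannot. Let $x$ be a strong boundary point in the spectrum $K$ of $\mathcal H^\infty(\mathbb D^n)$, let $y\in K\setminus\{x\}$, and take $v$ for $V=K\setminus\{y\}$. Then $v$ is not constant and $\|v\|=1$, so $|v|<1$ on $\mathbb D^n$ by the maximum principle and $v^k\to0$ uniformly on compact sets, while $x(v^k)=1$. Hence $x\notin\mathcal G^\infty(\mathbb D^n)$, and in particular $x$ is not one of the $\delta_a$. The strong boundary points have given us the module property; to reach the functionals $\delta_a$ we must use the algebraic structure of $I_a$.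

On the disc the mechanism is visible at once. Let $f_i\in I_0\cap B_A$ converge to $f$ in $\sigma(A,M)$, where $A=\mathcal H^\infty(\mathbb D)$. By the Schwarz lemma $f_i=zk_i$ with $\|k_i\|\le1$. Along a subnet $k_i\to k$ by (W1), and Theorem~\ref{thm:module} gives $f=zk$. We know nothing about the values of $k$, but the factor $z$ has survived the limit, so $f(0)=0$. The general statement is as follows.

\begin{proposition}\label{prop:fg}
Let $A$ be a uniform algebra, $M$ a concrete predual of $A$, and $u_1,\dots,u_N\in A$. If the ideal $I=u_1A+\dots+u_NA$ is norm closed, then it is $\sigma(A,M)$-closed.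
\end{proposition}

\begin{proof}
Give $A^N$ the maximum norm and let $T:A^N\to I$, $T(k_1,\dots,k_N)=\sum_lu_lk_l$. This is a bounded operator onto the Banach space $I$, so by the open mapping theorem there is $C>0$ with $I\cap B_A\subset Q:=T\bigl((CB_A)^N\bigr)\subset I$. The set $(CB_A)^N$ is compact for the product of the topologies $\sigma(A,M)$, and $T$ is continuous for these topologies by Theorem~\ref{thm:module}. So $Q$ is $\sigma(A,M)$-compact, and Lemma~\ref{lem:sandwich} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(b)]
For $a\in S$ the ideal $I_a=\ker\delta_a$ is norm closed and finitely generated, hence $\sigma(\mathcal H^\infty(U),M)$-closed for every concrete predual $M$ by Proposition~\ref{prop:fg}. Apply Corollary~\ref{cor:reduction}.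
\end{proof}

It remains to find generators of $I_a$ on the polydisc. In two variables a function with $f(a)=0$ is divisible by neither $z_1-a_1$ nor $z_2-a_2$ in general, but
\[
f(z_1,z_2)=\bigl[f(z_1,z_2)-f(a_1,z_2)\bigr]+\bigl[f(a_1,z_2)-f(a_1,a_2)\bigr],
\]
where the first bracket vanishes for $z_1=a_1$, the second vanishes for $z_2=a_2$, and both are bounded because the domain is a product. Each bracket can then be divided in one variable. We state the two steps in the generality needed in Section~\ref{sec:products}.

Let $U=U_1\times\dots\times U_m$ with $U_j\subset\mathbb C^{d_j}$ open and nonempty, let $A=\mathcal H^\infty(U)$, and write $z=(z_1,\dots,z_m)$ with $z_j\in U_j$. For $a\in U$ put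
\[
I_{a,j}=\{t\in A:\ t(z)=0\text{ whenever }z_j=a_j\}.
\]
This is an ideal contained in $I_a$, and it is norm closed as an intersection of kernels of point evaluations.

\begin{lemma}\label{lem:telescope}
Every $f\in I_a$ is a sum $f=t_1+\dots+t_m$ with $t_j\in I_{a,j}$ and $\|t_j\|\le2\|f\|$.
\end{lemma}

\begin{proof}
Put
\[
t_j(z)=f(a_1,\dots,a_{j-1},z_j,z_{j+1},\dots,z_m)-f(a_1,\dots,a_{j-1},a_j,z_{j+1},\dots,z_m).
\]
Both points at which $f$ is evaluated lie in $U$, so $t_j\in A$ and $\|t_j\|\le2\|f\|$. The two points coincide when $z_j=a_j$, and the sum telescopes to $f(z)-f(a)=f(z)$.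
\end{proof}

\begin{lemma}\label{lem:divide}
Suppose that $d_j=1$ and that the closed disc $\{|\zeta-a_j|\le r\}$ is contained in $U_j$. For each $t\in I_{a,j}$ there is $k\in A$ with $t=(z_j-a_j)k$ on $U$ and $\|k\|\le\|t\|/r$.
\end{lemma}

\begin{proof}
Where $z_j\ne a_j$ put $k=t/(z_j-a_j)$. Where $|z_j-a_j|<r$ consider
\[
\int_0^1\frac{\partial t}{\partial z_j}\bigl(z_1,\dots,a_j+s(z_j-a_j),\dots,z_m\bigr)\,ds .
\]
The integrand is continuous in $(s,z)$ and holomorphic in $z$, so the integral is holomorphic. By the fundamental theorem of calculus, $z_j-a_j$ times the integral equals $t(z)$ minus the value of $t$ at $z_j=a_j$, which is $0$. So the integral extends $k$ holomorphically to $U$. The bound $|k|\le\|t\|/r$ holds where $|z_j-a_j|\ge r$, and the maximum principle in $z_j$, with the other variables fixed, extends it to $|z_j-a_j|<r$.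
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:polydisc}]
Let $A=\mathcal H^\infty(\mathbb D^n)$ and $a\in\mathbb D^n$. The functions $z_j-a_j$ are bounded on $\mathbb D^n$ and belong to $I_a$. By Lemmas~\ref{lem:telescope} and~\ref{lem:divide}, every $f\in I_a$ has the form $\sum_j(z_j-a_j)k_j$ with $k_j\in A$. Thus $I_a=\sum_{j=1}^n(z_j-a_j)A$ is finitely generated, hence $\sigma(A,M)$-closed for every concrete predual $M$ by Proposition~\ref{prop:fg}. Corollary~\ref{cor:reduction} with $S=\mathbb D^n$ identifies the only concrete predual, and by Lemma~\ref{lem:transport} every predual is isometric to it.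
\end{proof}

\section{Products of planar sets and balls}\label{sec:products}

Let $U=U_1\times\dots\times U_m$ be as in Theorem~\ref{thm:general}(a), $A=\mathcal H^\infty(U)$, $a\in U$, and let $M$ be a concrete predual of $A$. We show that each $I_{a,j}$ is $\sigma(A,M)$-closed. Two new difficulties appear: on a ball one must divide by several coordinates at once with bounded quotients, and on an unbounded planar set the divisor $z_j-a_j$ is not in $A$.

\subsection*{Ball factors}
Let $U_j$ be the unit ball of $\mathbb C^d$, with Euclidean norm $|\cdot|$, and write $z_j=(z_{j,1},\dots,z_{j,d})$.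

\begin{lemma}\label{lem:ball}
Let $t\in A$ vanish whenever $z_j=0$. Then $t=\sum_{l=1}^dz_{j,l}k_l$ with $k_l\in A$ and $\|k_l\|\le(1+\pi/2)\|t\|$.
\end{lemma}

\begin{proof}
Assume $\|t\|\le1$. Let $D_l$ be the derivative with respect to $z_{j,l}$ and put
\[
k_l(z)=\int_0^1(D_lt)(z_1,\dots,sz_j,\dots,z_m)\,ds .
\]
As in Lemma~\ref{lem:divide}, $k_l$ is holomorphic on $U$, and $\sum_lz_{j,l}k_l$ is the integral of $\frac{d}{ds}t(z_1,\dots,sz_j,\dots,z_m)$, which equals $t(z)$.

To bound $k_l$, fix the other variables and let $F(\zeta)$ be $t$ as a function of $\zeta=z_j$, so that $|F|\le1$, $F(0)=0$ and $k_l(\zeta)=\int_0^1D_lF(s\zeta)\,ds$. The direct Cauchy estimate $|D_lF(s\zeta)|\le(1-s|\zeta|)^{-1}$ is not enough, since its integral over $[0,1]$ is unbounded as $|\zeta|\to1$. The loss occurs in the direction of $\zeta$, where the integral can be computed exactly; in the orthogonal directions the ball leaves much more room. So for $0<|\zeta|<1$ decompose the basis vector $e_l$ as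
\[
e_l=w+\frac{\bar\zeta_l}{|\zeta|^2}\,\zeta ,
\]
where $w$ is the orthogonal projection of $e_l$ onto $\zeta^\perp$; thus $w\perp\zeta$ and $|w|\le1$. Write $D_w=\sum_qw_qD_q$ and $D_\zeta=\sum_q\zeta_qD_q$. Since $(D_\zeta F)(s\zeta)=\frac{d}{ds}F(s\zeta)$,
\[
k_l(\zeta)=\int_0^1(D_wF)(s\zeta)\,ds+\frac{\bar\zeta_l}{|\zeta|^2}\,F(\zeta).
\]
The last term has modulus at most $1/|\zeta|$. Because $|s\zeta+\lambda w|^2=s^2|\zeta|^2+|\lambda|^2|w|^2\le s^2|\zeta|^2+|\lambda|^2$, the function $\lambda\mapsto F(s\zeta+\lambda w)$ is defined and bounded by $1$ on the disc of radius $(1-s^2|\zeta|^2)^{1/2}$. Cauchy's estimate gives $|(D_wF)(s\zeta)|\le(1-s^2|\zeta|^2)^{-1/2}\le(1-s^2)^{-1/2}$ for $0\le s<1$, and $\int_0^1(1-s^2)^{-1/2}\,ds=\pi/2$. Hence $|k_l|\le\pi/2+1/r$ on the sphere $|\zeta|=r$, and on the ball $|\zeta|\le r$ by the maximum principle. Let $r\uparrow1$.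
\end{proof}

To move the base point, recall that there is a biholomorphic map $\phi$ of the ball onto itself with $\phi(a_j)=0$. Indeed, after a unitary map we may assume $a_j=(\alpha,0,\dots,0)$ with $0\le\alpha<1$; writing $\zeta=(\zeta_1,\zeta')$, take
\[
\phi_\alpha(\zeta)=\Bigl(\frac{\zeta_1-\alpha}{1-\alpha\zeta_1},\ \frac{\sqrt{1-\alpha^2}\,\zeta'}{1-\alpha\zeta_1}\Bigr).
\]
The identity $|1-\alpha\zeta_1|^2-|\zeta_1-\alpha|^2=(1-\alpha^2)(1-|\zeta_1|^2)$ gives $1-|\phi_\alpha(\zeta)|^2=(1-\alpha^2)(1-|\zeta|^2)/|1-\alpha\zeta_1|^2$, so $\phi_{\pm\alpha}$ map the ball into itself; and $1+\alpha\omega_1=(1-\alpha^2)/(1-\alpha\zeta_1)$ for $\omega=\phi_\alpha(\zeta)$ shows that $\phi_{-\alpha}$ is the inverse of $\phi_\alpha$.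

\begin{lemma}\label{lem:ballclosed}
If $U_j$ is a ball, then $I_{a,j}$ is $\sigma(A,M)$-closed.
\end{lemma}

\begin{proof}
Let $\Phi(z)=(z_1,\dots,\phi(z_j),\dots,z_m)$, a biholomorphic map of $U$ onto itself, and let $u_l(z)$ be the $l$-th coordinate of $\phi(z_j)$. Then $u_l\in I_{a,j}$. If $t\in I_{a,j}$, then $t\circ\Phi^{-1}\in A$ vanishes whenever $z_j=0$, so $t\circ\Phi^{-1}=\sum_lz_{j,l}k_l$ by Lemma~\ref{lem:ball}, and $t=\sum_lu_l\,(k_l\circ\Phi)$. Thus $I_{a,j}=\sum_lu_lA$, and Proposition~\ref{prop:fg} applies.
\end{proof}

\subsection*{Planar factors}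
Let $U_j\subset\mathbb C$. Lemma~\ref{lem:divide} still gives $t=(z_j-a_j)k$ with $k\in A$, but if $U_j$ is unbounded, Theorem~\ref{thm:module} says nothing about multiplication by $z_j-a_j$. When some point $w$ has positive distance from $U_j$, one can divide by the bounded function $(z_j-a_j)/(z_j-w)$ instead; for a dense set such as $\mathbb C\setminus[-1,1]$ there is no such $w$. The way out is to multiply the relation $t=(z_j-a_j)k$ by a bounded function $q$ for which $g=(z_j-a_j)q$ is also bounded. The resulting relation $qt=gk$ involves only elements of $A$, so it passes to limits, and afterwards $g$ can be canceled.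

\begin{lemma}\label{lem:planarclosed}
If $U_j\subset\mathbb C$, then $I_{a,j}$ is $\sigma(A,M)$-closed.
\end{lemma}

\begin{proof}
Let $V_j$ be the connected component of $U_j$ that contains $a_j$.

\emph{Case 1: every function in $\mathcal H^\infty(V_j)$ is constant.} Then $V_j=U_j$: a point $w$ of another component would have a neighborhood disjoint from $V_j$, and $1/(\zeta-w)$ would be bounded and nonconstant on $V_j$. So each $t\in A$, being bounded and holomorphic in $z_j$ for fixed values of the other variables, does not depend on $z_j$. Therefore $I_{a,j}=\{0\}$, which is closed.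

\emph{Case 2: there is a nonconstant $\gamma\in\mathcal H^\infty(V_j)$.} Subtracting a constant, assume $\gamma(a_j)=0$; extend $\gamma$ by $0$ to $U_j\setminus V_j$, which is open, and put $g(z)=\gamma(z_j)$. Then $g\in I_{a,j}$. Fix $r>0$ with $\{|\zeta-a_j|\le r\}\subset V_j$. By Lemma~\ref{lem:divide}, $g=(z_j-a_j)q$ with $q\in A$.

By (W3) it suffices to show that the limit $t$ of a $\sigma(A,M)$-convergent net $(t_i)$ in $I_{a,j}\cap B_A$ lies in $I_{a,j}$. Write $t_i=(z_j-a_j)k_i$ with $\|k_i\|\le1/r$. Then
\[
gk_i=(z_j-a_j)qk_i=qt_i .
\]
By (W1) a subnet of $(k_i)$ converges to some $k\in A$, and Theorem~\ref{thm:module}, applied to the multiplications by $g$ and by $q$, gives $gk=qt$. Multiplying this identity of holomorphic functions on $U$ by $z_j-a_j$, we get $g\cdot h=0$ with $h=(z_j-a_j)k-t$. Fix all variables except $z_j\in V_j$. Since $\gamma$ is not identically zero on the connected set $V_j$, its zeros are isolated; $h$ vanishes off these zeros, hence on all of $V_j$ by continuity. At $z_j=a_j$ this says $t=0$. Thus $t\in I_{a,j}$.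
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
Let $M$ be a concrete predual of $A$ and $a\in U$. By Lemmas~\ref{lem:ballclosed} and~\ref{lem:planarclosed} and by (W1), each set $I_{a,j}\cap2B_A$ is $\sigma(A,M)$-compact. So is their sum $Q=\sum_{j=1}^m(I_{a,j}\cap2B_A)$, as the image of a product of compact sets under addition. We have $Q\subset I_a$, and $I_a\cap B_A\subset Q$ by Lemma~\ref{lem:telescope}. By Lemma~\ref{lem:sandwich}, $I_a$ is $\sigma(A,M)$-closed. Corollary~\ref{cor:reduction} with $S=U$ completes the proof.
\end{proof}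

\begin{thebibliography}{9}

\bibitem{Gamelin}
Gamelin, \emph{Uniform Algebras}.

\bibitem{GHT}
Enrique Garc\'ia-S\'anchez, David de Hevia, Pedro Tradacete, \emph{Free objects in Banach space theory}, arXiv:2302.10807 (2023).

\bibitem{Stout}
Stout, \emph{The Theory of Uniform Algebras}.

\end{thebibliography}
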